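\title{Ordered semigroups of relations with identity or converse lack the finite representation property}

\begin{abstract}
A class of algebras of binary relations has the finite representation property if each finite member is isomorphic to an algebra of relations on a finite set. We show that none of the classes $R(\le,1',;)$, $R(\le,1',\smile,;)$ and $R(\le,\smile,;)$ has this property, while $R(\le,;)$ does. One finite set of relations serves as a counterexample for all three classes and for their extensions by union, the empty relation and the full relation. Its inequalities force, in every representation, an injective and non-surjective map from a subset of the base to itself.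
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a set, called the \emph{base}. For binary relations $R,S\subseteq X\times X$, the composition, the converse and the identity are
\[
R;S=\{(x,z):\exists y\ (x,y)\in R,\ (y,z)\in S\},\quad R^{\smile}=\{(y,x):(x,y)\in R\},\quad 1'=\{(x,x):x\in X\}.
\]
The symbol $\le$ is interpreted as inclusion, $+$ as union, $0$ as the empty relation and $1$ as $X\times X$. We write $RS$ for $R;S$.

Let $\tau\subseteq\{\le,+,0,1,1',\smile,;\}$ be a signature. A $\tau$-structure is \emph{proper} if its underlying set is a set of binary relations on some base $X$, closed under the operations and containing the constants of $\tau$, with each symbol of $\tau$ interpreted as above. The \emph{representation class} $R(\tau)$ consists of all structures isomorphic to a proper $\tau$-structure. An isomorphism $\theta$ onto a proper $\tau$-structure is a \emph{representation}, and it is \emph{finite} if the base of the image is finite. Thus $\theta$ is injective, preserves the operations and constants of $\tau$, and, if ${\le}\in\tau$, satisfies $a\le b\iff\theta(a)\subseteq\theta(b)$. It need not respect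 anything outside $\tau$: over $(\le,1',;)$, the image of $\emptyset$ may be nonempty, and unions and converses may be lost. The class $R(\tau)$ has the \emph{finite representation property} (FRP) if every finite member of $R(\tau)$ has a finite representation. For $\tau'\subseteq\tau$, the \emph{$\tau'$-reduct} of a $\tau$-structure is obtained by forgetting the symbols outside $\tau'$.

The property asks whether finitely many relations can need infinitely many points. Restricting an infinite base to a finite subset does not work, because a pair in $RS$ needs a witness $y$, the pairs through $y$ need further witnesses, and so on. On a finite base points must be reused, and reusing a point creates new paths, hence new pairs in compositions. The FRP holds when this can always be done without damage to the symbols of $\tau$. The following question is posed in \cite{Semrl}.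

\begin{quote}
Does $R(\le,1',;)$ have the FRP? What about $R(\le,1',\smile,;)$ and $R(\le,\smile,;)$?
\end{quote}

The answer is negative in all three cases, with a common counterexample.

\begin{theorem}\label{thm:main}
There is a finite set $\mathcal S$ of binary relations on an infinite base, closed under $;$ and ${}^{\smile}$ and containing $1'$, whose reducts to $(\le,1',;)$, $(\le,1',\smile,;)$ and $(\le,\smile,;)$ have no finite representation. Hence none of $R(\le,1',;)$, $R(\le,1',\smile,;)$, $R(\le,\smile,;)$ has the FRP.
\end{theorem}

\begin{theorem}\label{thm:class}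
\begin{enumerate}
\item[(a)] Let $\tau\subseteq\{\le,+,0,1,1',\smile,;\}$ contain $;$, at least one of $\le,+$, and at least one of $1',\smile$. Then $R(\tau)$ does not have the FRP.
\item[(b)] Let $\{\le,;\}\subseteq\tau\subseteq\{\le,1',\smile,;\}$. Then $R(\tau)$ has the FRP if and only if $\tau=\{\le,;\}$.
\end{enumerate}
\end{theorem}

The core of the proof concerns $(\le,1',;)$. Section~\ref{sec:tools} shows why a positive answer looks plausible and lists the few tools that this signature offers. Section~\ref{sec:count} turns them into a pigeonhole argument modeled on the successor function of the natural numbers. The successor has infinitely many distinct powers, so Section~\ref{sec:S} blurs it until it lies in a finite structure $\mathcal S$, and Section~\ref{sec:rules} recovers the two properties that the blurring destroys. Section~\ref{sec:converse} shows that converse can take the place of the identity and completes both proofs.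

\section{What order, identity and composition can say}\label{sec:tools}

If either $\le$ or $1'$ is dropped from $(\le,1',;)$, the FRP holds, by a Cayley-type construction in which a structure acts on itself. A finite member $\mathcal M$ of $R(1',;)$ is a monoid, and $\theta(a)=\{(x,xa):x\in\mathcal M\}$ represents it on the base $\mathcal M$: it preserves products, sends $1'$ to the identity, and is injective because $\theta(a)$ maps $1'$ to $a$. Distinct total functions are incomparable under inclusion, so this $\theta$ represents no nontrivial order. Closing it downward repairs the order.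

\begin{proposition}\label{prop:pos}
$R(\le,;)$ has the FRP.
\end{proposition}

\begin{proof}
Let $\mathcal M\in R(\le,;)$ be finite. Being isomorphic to a set of relations, it is a semigroup with a partial order for which multiplication is monotone in both arguments. Take a new element $e$ and put $ea=a$ for $a\in\mathcal M$. Then $(xa)b=x(ab)$, and $a\le b$ implies $xa\le xb$, for all $x\in\mathcal M\cup\{e\}$ and $a,b\in\mathcal M$. On the finite base $\mathcal M\cup\{e\}$ let
\[
\theta(a)=\{(x,y):x\in\mathcal M\cup\{e\},\ y\in\mathcal M,\ y\le xa\}.
\]
If $y\le xa$ and $z\le yb$, then $z\le yb\le x(ab)$, so $\theta(a)\theta(b)\subseteq\theta(ab)$. Conversely, if $z\le x(ab)$, then $y=xa\in\mathcal M$ satisfies $(x,y)\in\theta(a)$ and $z\le yb$. Hence $\theta(ab)=\theta(a)\theta(b)$. If $a\le b$, then $y\le xa$ implies $y\le xb$, so $\theta(a)\subseteq\theta(b)$. If $\theta(a)\subseteq\theta(b)$, then $(e,a)\in\theta(a)\subseteq\theta(b)$, which says $a\le b$. In particular $\theta$ is injective, and it is a finite representation.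
\end{proof}

One would guess that the two constructions can be merged. The obstacle is visible already: if $\mathcal M$ has a unit, the map of Proposition~\ref{prop:pos} sends it to a relation containing every pair $(x,y)$ with $y\le x$, which is not the identity. Theorem~\ref{thm:main} says that the obstacle cannot be removed. The first candidate for a counterexample, however, fails.

\begin{example}\label{ex:dense}
Let $\lambda=\{(r,s)\in\mathbb Q^2:r<s\}$. The set $\{\emptyset,1',\lambda\}$ is closed under composition, since $\lambda\lambda=\lambda$. A representation that also respected $\emptyset$ and the intersection $\lambda\cap1'=\emptyset$ would send $\lambda$ to a nonempty dense strict order, so its base would be infinite. Over $(\le,1',;)$ two points suffice: on the base $\{1,2\}$ send $\emptyset$ to $\emptyset$, $1'$ to the identity and $\lambda$ to $\{(1,1),(1,2)\}$, which is idempotent and incomparable with the identity. The signature does not forbid the loop $(1,1)$.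
\end{example}

We list what the signature does provide. Let $\theta$ be a representation of $\mathcal M\in R(\le,1',;)$ on a base $Y$, and write $y\xrightarrow{a}z$ for $(y,z)\in\theta(a)$.
\begin{enumerate}
\item[(A1)] If $y\xrightarrow{a}z$ and $a\le b$, then $y\xrightarrow{b}z$.
\item[(A2)] $y\xrightarrow{ab}z$ if and only if $y\xrightarrow{a}w\xrightarrow{b}z$ for some $w\in Y$.
\item[(A3)] If $y\xrightarrow{a}z$ and $a\le1'$, then $y=z$.
\item[(A4)] If $a\not\le b$, then there are $y,z\in Y$ with $y\xrightarrow{a}z$ and not $y\xrightarrow{b}z$.
\end{enumerate}
Rules (A1) and (A2) produce arrows and points, and we use them without comment. Rule (A3) produces equalities. Only (A4) says that an arrow is absent, and it says so for a single pair of points. An infinite base must therefore be forced from one absent arrow together with equalities. This suggests the pigeonhole principle: a set that has an injective, non-surjective map to itself is infinite. Injectivity is a statement about equalities, and non-surjectivity concerns only one missed point.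

\section{A pigeonhole argument anchored at one point}\label{sec:count}

The model is the successor function on $L=\{0,1,2,\dots\}$. To speak about subsets of $L$ by means of relations, add a point $o$ and encode a set $P$ by $\{o\}\times P$ or by $P\times\{o\}$. With $L_+=\{1,2,\dots\}$, put
\begin{equation}\label{eq:anchor}
\omega=\{(o,o)\},\quad p=\{o\}\times L,\quad q=L\times\{o\},\quad q_0=\{0\}\times\{o\},\quad q_+=L_+\times\{o\},
\end{equation}
and let $\sigma=\{(n,n+1):n\in L\}$ and $\rho=\sigma^{\smile}$. Then $\omega=pq_0$ and $q_0,q_+\le q$, and
\[
q\le\sigma q_+,\qquad q_+\le\rho q,\qquad p\sigma q_0=\emptyset,\qquad p\sigma\le p,\qquad \sigma\rho\le1'.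
\]
These say that every number has a positive successor, every positive number has a predecessor, $0$ is not a successor, a successor of a number is a number, and the successor is injective.

Let $\theta$ be a $(\le,1',;)$-representation of a proper structure that contains these relations and the empty relation. We denote the latter by $\mathbf 0$, as a reminder that $\theta(\mathbf 0)$ may be nonempty. Since $\omega\not\le\mathbf 0$ and $\omega\le1'$, rules (A4) and (A3) give a point $x$ with $x\xrightarrow{\omega}x$ and not $x\xrightarrow{\mathbf 0}x$. So no cycle through $x$ has labels with product $\mathbf 0$. We find three distinct points by hand.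

From $\omega=pq_0$ we get $x\xrightarrow{p}w_0\xrightarrow{q_0}x$. From $q_0\le q\le\sigma q_+$ we get $w_0\xrightarrow{\sigma}w_1\xrightarrow{q_+}x$, and $p\sigma\le p$ gives $x\xrightarrow{p}w_1$. From $q_+\le q\le\sigma q_+$ we get $w_1\xrightarrow{\sigma}w_2\xrightarrow{q_+}x$. If $w_{i+1}=w_0$ for $i=0$ or $i=1$, then $x\xrightarrow{p}w_i\xrightarrow{\sigma}w_0\xrightarrow{q_0}x$ is a forbidden cycle. If $w_2=w_1$, then $w_0\xrightarrow{\sigma}w_1$ and $w_1\xrightarrow{\sigma}w_1$. We cannot reverse one of these arrows, because $\theta(\rho)$ need not be the converse of $\theta(\sigma)$. Instead $q_+\le\rho q$ gives $v$ with $w_1\xrightarrow{\rho}v$; then $w_0\xrightarrow{\sigma\rho}v$ and $w_1\xrightarrow{\sigma\rho}v$, so $w_0=v=w_1$, which was excluded.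

Continuing in this way yields infinitely many points, but this is no counterexample, because a structure containing $\sigma$ contains its distinct powers $\sigma^n$ and is infinite. We shall have to replace $\sigma$ and $\rho$ by larger relations $A$ and $B$, for which $pA\le p$ and $AB\le1'$ fail. The argument needs these two inequalities only along cycles through $x$, so the general lemma assumes no more.

\begin{lemma}\label{lem:count}
Let $\mathcal M\in R(\le,1',;)$ have elements $\mathbf 0,\omega,p,q,q_0,q_+,A,B$ such that
\begin{enumerate}
\item[(C1)] $\omega\le1'$ and $\omega\not\le\mathbf 0$;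
\item[(C2)] $\omega=pq_0$, $q_0\le q$ and $q_+\le q$;
\item[(C3)] $q\le Aq_+$;
\item[(C4)] $q_+\le Bq$;
\item[(C5)] $pAq_0=\mathbf 0$.
\end{enumerate}
Let $\theta$ be a representation of $\mathcal M$ on a base $Y$ such that, for all $x,u,v,w\in Y$ with $x\xrightarrow{\omega}x$,
\begin{enumerate}
\item[(Cl)] $x\xrightarrow{p}u\xrightarrow{A}w\xrightarrow{q}x$ implies $x\xrightarrow{p}w$ \emph{(closure)};
\item[(Un)] $x\xrightarrow{p}u\xrightarrow{AB}v\xrightarrow{q}x$ implies $u=v$ \emph{(uniqueness)}.
\end{enumerate}
Then $Y$ is infinite.
\end{lemma}

\begin{proof}
By (C1), (A4) and (A3) there is $x\in Y$ with $x\xrightarrow{\omega}x$ and not $x\xrightarrow{\mathbf 0}x$. The two encodings $p$ and $q$ of $L$ may define different subsets of $Y$, so we work with their common part: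
\[
F=\{w\in Y:x\xrightarrow{p}w\xrightarrow{q}x\},\qquad N(u)=\{w\in F:u\xrightarrow{A}w\xrightarrow{q_+}x\}\quad(u\in F).
\]

\emph{A missed point.} By (C2) there is $w_0$ with $x\xrightarrow{p}w_0\xrightarrow{q_0}x$, and $w_0\in F$ since $q_0\le q$. If $w_0\in N(u)$ for some $u\in F$, then $x\xrightarrow{p}u\xrightarrow{A}w_0\xrightarrow{q_0}x$, so $x\xrightarrow{\mathbf 0}x$ by (C5), which is false. Hence $N(u)\subseteq F\setminus\{w_0\}$ for all $u\in F$.

\emph{Each $N(u)$ is nonempty.} Let $u\in F$. Since $u\xrightarrow{q}x$, (C3) gives $w$ with $u\xrightarrow{A}w\xrightarrow{q_+}x$. Then $w\xrightarrow{q}x$ by (C2), and $x\xrightarrow{p}w$ by (Cl). So $w\in F$ and $w\in N(u)$.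

\emph{The sets $N(u)$ are pairwise disjoint.} Let $w\in N(u_1)\cap N(u_2)$. Since $w\xrightarrow{q_+}x$, (C4) gives $v$ with $w\xrightarrow{B}v\xrightarrow{q}x$. For $i=1,2$ we have $x\xrightarrow{p}u_i\xrightarrow{AB}v\xrightarrow{q}x$, so $u_i=v$ by (Un). Thus $u_1=u_2$.

If $F$ were finite, the sets $N(u)$, $u\in F$, would be $|F|$ pairwise disjoint nonempty subsets of a set with $|F|-1$ elements. So $F$, and with it $Y$, is infinite.
\end{proof}

\section{The finite structure $\mathcal S$}\label{sec:S}

We want a relation $A$ that agrees with $\sigma$ on $L$ but whose products collapse after two steps. To this end we add a set $J$ of junk points, let every number step into $J$, and let every junk point step almost anywhere. One junk point $j$ would not do: any two numbers $n,m$ would have the common successor $j$, so $(n,m)\in AA^{\smile}$, and injectivity would be lost even on $L$. So each number gets a junk successor of its own. Let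
\[
J=\{n^*:n\ge1\},\qquad W=L\sqcup J,\qquad E=W\setminus\{0\}=L_+\cup J,
\]
\[
A=\{(n,n+1),(n,(n+1)^*):n\in L\}\cup(J\times E),\qquad B=A^{\smile};
\]
see Figure~\ref{fig:A}. For a relation $R$ and a set $P$ write $R[P]=\{z:\exists y\in P\ (y,z)\in R\}$ and $1_P=\{(y,y):y\in P\}$. Then, for $n\in L$, $u\in J$ and $m\ge1$,
\begin{equation}\label{eq:images}
\begin{gathered}
A[\{n\}]=\{n+1,(n+1)^*\},\qquad A[\{u\}]=E,\\
B[\{0\}]=\emptyset,\qquad B[\{m\}]=B[\{m^*\}]=\{m-1\}\cup J.
\end{gathered}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.7cm,y=1.3cm]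
\foreach \n in {0,1,2,3} \node (l\n) at (\n,0) {$\n$};
\foreach \n in {1,2,3} \node (j\n) at (\n,-1) {$\n^*$};
\foreach \a/\b in {0/1,1/2,2/3} {\draw[->] (l\a)--(l\b); \draw[->] (l\a)--(j\b);}
\node at (3.6,0) {$\cdots$};
\node at (3.6,-1) {$\cdots$};
\draw[dashed,rounded corners] (0.75,-1.25) rectangle (4.2,-0.75);
\node at (4,-1) {$J$};
\draw[dotted,thick,rounded corners] (0.62,-1.4) rectangle (4.35,0.35);
\node at (4.55,0.2) {$E$};
\end{tikzpicture}
\caption{The blurred successor $A$. The arrows are the pairs of $A$ that start at a natural number. In addition, $A$ relates every point of $J$ (dashed box) to every point of $E$ (dotted box), that is, to every point shown except $0$.}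
\label{fig:A}
\end{figure}

The base is $X=W\sqcup T$ with $T=\{o,h,s,t\}$. The point $o$ is the anchor of Section~\ref{sec:count}; the points $h,s,t$ will serve as witnesses in Section~\ref{sec:rules}. Besides $A$, $B$ and $1_W$ we need rectangles $P\times Q$ whose sides are points of $T$ or among the sets $\{0\},L_+,L,J,W$. Composing a rectangle with $A$ or $B$ replaces a side by its image, and this forces $E$ and three more sets on us:
\[
D=\{1,1^*\},\qquad E_2=\{n,n^*:n\ge2\},\qquad J_0=\{0\}\cup J.
\]
Define
\[
\mathcal P=\{\{0\},D,L_+,L,J,E,E_2,J_0,W\}\cup\{\{o\},\{h\},\{s\},\{t\}\},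
\]
\[
\mathcal G=\{1_W,A,B\}\cup\{P\times Q:P,Q\in\mathcal P\},\qquad \mathcal S=\Big\{\bigcup\mathcal H:\mathcal H\subseteq\mathcal G\Big\}.
\]
As $\mathcal P$ has $13$ members, $\mathcal G$ has at most $3+13^2$, and $\mathcal S$ is finite.

\begin{lemma}\label{lem:closed}
$\mathcal S$ is closed under $\cup$, ${}^{\smile}$ and $;$, and it contains $\emptyset$, $1'=1_X$ and $X\times X$. Moreover
\begin{equation}\label{eq:AB}
AB=1_W\cup(W\times J)\cup(J\times W).
\end{equation}
\end{lemma}

\begin{proof}
Closure under $\cup$ holds by definition, and closure under ${}^{\smile}$ holds because $\mathcal G$ is closed under ${}^{\smile}$ and converse distributes over unions. The relation $\emptyset$ is the empty union, $1_X$ is the union of $1_W$ and the four rectangles $\{r\}\times\{r\}$ with $r\in T$, and $X\times X$ is the union of all $P\times Q$ with $P,Q\in\{W,\{o\},\{h\},\{s\},\{t\}\}$. Composition distributes over unions in both arguments, so it remains to show that the product of two members of $\mathcal G$ lies in $\mathcal S$.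

\emph{Two rectangles.} The product $(P\times Q)(P'\times Q')$ is $P\times Q'$ if $Q\cap P'\neq\emptyset$, and $\emptyset$ otherwise.

\emph{A rectangle and one of $1_W,A,B$.} For any relation $R$,
\begin{equation}\label{eq:rect}
(P\times Q)R=P\times R[Q],\qquad R(P\times Q)=R^{\smile}[P]\times Q.
\end{equation}
So it suffices that $\mathcal P\cup\{\emptyset\}$ is closed under images by $1_W$, $A$ and $B$. The image of a point of $T$ under each of them is empty. For the nine members $P\subseteq W$ of $\mathcal P$ we have $1_W[P]=P$, and the other images are as follows.
\[
\begin{array}{c|ccccccccc}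
P&\{0\}&D&L_+&L&J&E&E_2&J_0&W\\ \hline
A[P]&D&E&E_2&E&E&E&E&E&E\\
B[P]&\emptyset&J_0&W&W&W&W&E&W&W
\end{array}
\]
For the first row, \eqref{eq:images} gives $A[\{0\}]=D$, $A[L_+]=E_2$ and $A[L]=E$. The other six sets meet $J$, and $A[P]=E$ whenever $P$ meets $J$, since $A[W]\subseteq E$. For the second row, let $I(P)$ be the set of $m\ge1$ with $m\in P$ or $m^*\in P$. By \eqref{eq:images}, $B[P]=\{m-1:m\in I(P)\}\cup J$ if $I(P)\ne\emptyset$, and $B[P]=\emptyset$ otherwise. Now $I(\{0\})=\emptyset$, $I(D)=\{1\}$, $I(E_2)=\{2,3,\dots\}$, and $I(P)=L_+$ for the other six sets.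

\emph{Two of $1_W,A,B$.} The relation $1_W$ is a two-sided unit for these three. For the remaining four products we compute the image of each point of $W$; let $n\in L$ and $u\in J$.
\begin{itemize}
\item $AA=W\times E$: the point $n$ goes to $A[\{n+1,(n+1)^*\}]=E$, as $(n+1)^*\in J$, and $u$ goes to $A[E]=E$. Taking converses, $BB=E\times W$.
\item $BA=E\times E$: the point $0$ has empty image, and $w\in E$ goes to $A[B[\{w\}]]=E$, as $B[\{w\}]\supseteq J$.
\item $AB$: the point $n$ goes to $B[\{n+1,(n+1)^*\}]=\{n\}\cup J$, and $u$ goes to $B[E]=W$. This is \eqref{eq:AB}.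
\end{itemize}
All four products are unions of members of $\mathcal G$.
\end{proof}

Thus $\mathcal S$ is a finite proper $\tau$-structure for every $\tau\subseteq\{\le,+,0,1,1',\smile,;\}$. The rectangles \eqref{eq:anchor} belong to $\mathcal S$, and we put $\mathbf 0=\emptyset$.

\begin{lemma}\label{lem:C}
Conditions \textup{(C1)--(C5)} hold in $\mathcal S$.
\end{lemma}

\begin{proof}
(C1) holds as $\omega=\{(o,o)\}$. For (C2), $pq_0=\{o\}\times\{o\}$ because $0\in L$, and $\{0\},L_+\subseteq L$. By \eqref{eq:rect} and the table, $Aq_+=B[L_+]\times\{o\}=W\times\{o\}\supseteq q$, which is (C3), and $Bq=A[L]\times\{o\}=E\times\{o\}\supseteq q_+$, which is (C4). Finally $pA=\{o\}\times A[L]=\{o\}\times E$ and $0\notin E$, so $pAq_0=\emptyset$.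
\end{proof}

\section{Forcing closure and uniqueness}\label{sec:rules}

In $\mathcal S$ neither $pA=\{o\}\times E$ lies below $p$, nor $AB$ below $1'$. On the base $X$ the rules (Cl) and (Un) still hold, with $x=o$, because they concern only points of $L$. We must show that they hold in \emph{every} representation. The natural way to mark a point of $Y$ as belonging to a set is a loop labeled by a \emph{test}, that is, an element $\psi\le1'$.

\begin{lemma}\label{lem:test}
Let $\theta$ be a representation of $\mathcal M\in R(\le,1',;)$, let $\psi\le1'$ and $y\xrightarrow{a}z$. If $a\psi=a$, then $z\xrightarrow{\psi}z$. If $\psi a=a$, then $y\xrightarrow{\psi}y$.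
\end{lemma}

\begin{proof}
If $a\psi=a$, there is $z'$ with $y\xrightarrow{a}z'\xrightarrow{\psi}z$, and $z'=z$ by (A3). If $\psi a=a$, there is $y'$ with $y\xrightarrow{\psi}y'\xrightarrow{a}z$, and $y'=y$ by (A3).
\end{proof}

If the test $1_L$ were available, both rules would follow from Lemma~\ref{lem:test}, applied to $p1_L=p$ and $1_Lq=q$, together with $pA1_L=\{o\}\times L_+\le p$ and $1_LAB1_L=1_L$. But $1_LA1_L=\sigma$, so no finite structure closed under composition contains both $1_L$ and $A$. The set $L$ may be named only through rectangles. A case distinction along the unions $W=L\cup J$ and \eqref{eq:AB} is not available either, since $\theta$ need not preserve unions. The way out, used twice, is to rewrite the union as a product whose witness records the case. In a representation the witness is a point of $Y$, and (A3) can pin it down.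

\subsection*{Closure}
We route the pairs of $\{o\}\times W$ through $o$ when they end in $L$ and through $h$ when they end in $J$. Let
\[
g=\{(o,o),(o,h)\},\qquad k=(\{o\}\times L)\cup(\{h\}\times J).
\]
Both are unions of rectangles in $\mathcal G$, and
\begin{equation}\label{eq:gk}
pA\le gk,\qquad kq=\omega,\qquad \omega k=p.
\end{equation}
Indeed $gk=\{o\}\times k[\{o,h\}]=\{o\}\times W\supseteq\{o\}\times E=pA$. Next, $(\{o\}\times L)q=\omega$, while $(\{h\}\times J)q=\emptyset$ since $J\cap L=\emptyset$. Finally $\omega k=\{o\}\times k[\{o\}]=p$.

\begin{lemma}\label{lem:cl}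
Every representation of the $(\le,1',;)$-reduct of $\mathcal S$ satisfies \textup{(Cl)}.
\end{lemma}

\begin{proof}
Let $x\xrightarrow{\omega}x$ and $x\xrightarrow{p}u\xrightarrow{A}w\xrightarrow{q}x$. Then $x\xrightarrow{pA}w$, so \eqref{eq:gk} gives $y$ with $x\xrightarrow{g}y\xrightarrow{k}w$. From $y\xrightarrow{k}w\xrightarrow{q}x$ and $kq=\omega\le1'$ we get $y=x$. Hence $x\xrightarrow{\omega}x\xrightarrow{k}w$, and $\omega k=p$ gives $x\xrightarrow{p}w$.
\end{proof}

\subsection*{Uniqueness}
Now there are three cases, the three parts of \eqref{eq:AB}. We route $W\times J$ through $s$ and $J\times W$ through $t$, and a pair $(w,w)$ of $1_W$ through $w$ itself: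
\[
c=1_W\cup(W\times\{s\})\cup(J\times\{t\}),\qquad d=1_W\cup(\{s\}\times J)\cup(\{t\}\times W).
\]
On the base $X$, a path $u\,c\,y\,d\,v$ with $u\in L$ has $y\neq t$, and one with $v\in L$ has $y\ne s$. In a representation these two pieces of information arrive from opposite sides, one on an arrow from $x$ to $y$ and the other on an arrow from $y$ to $x$. To combine them we turn both into loops at $y$, using the tests
\[
\psi_l=1_W\cup\{(s,s)\},\qquad \psi_r=1_W\cup\{(t,t)\}.
\]
Unlike $1_L$, these tests do not separate $L$ from $J$, and $c,d,\psi_l,\psi_r$ are all unions of members of $\mathcal G$. We claim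
\begin{equation}\label{eq:cd}
AB=cd,\qquad pc\,\psi_l=pc,\qquad \psi_r\,dq=dq,\qquad c\,\psi_l\psi_r\,d=1_W.
\end{equation}
For the first equation, expand $cd$ into nine products. The three parts of $c$ have ranges $W,\{s\},\{t\}$, and the three parts of $d$ have domains $W,\{s\},\{t\}$. These sets are pairwise disjoint, so six products are empty, and the other three are $1_W1_W=1_W$, $(W\times\{s\})(\{s\}\times J)=W\times J$ and $(J\times\{t\})(\{t\}\times W)=J\times W$. Their union is \eqref{eq:AB}. For the second and third, \eqref{eq:rect} gives $pc=\{o\}\times c[L]=\{o\}\times(L\cup\{s\})$ and $dq=d^{\smile}[L]\times\{o\}=(L\cup\{t\})\times\{o\}$, and $\psi_l$, $\psi_r$ fix the sets $L\cup\{s\}$, $L\cup\{t\}$ respectively. For the last, $\psi_l\psi_r=1_W$, $c1_W=1_W$ and $1_Wd=1_W$.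

\begin{lemma}\label{lem:un}
Every representation of the $(\le,1',;)$-reduct of $\mathcal S$ satisfies \textup{(Un)}.
\end{lemma}

\begin{proof}
Let $x\xrightarrow{p}u\xrightarrow{AB}v\xrightarrow{q}x$. Since $AB=cd$, there is $y$ with $u\xrightarrow{c}y\xrightarrow{d}v$. Then $x\xrightarrow{pc}y$ and $y\xrightarrow{dq}x$, so \eqref{eq:cd} and Lemma~\ref{lem:test} give $y\xrightarrow{\psi_l}y$ and $y\xrightarrow{\psi_r}y$. Therefore
\[
u\xrightarrow{c}y\xrightarrow{\psi_l}y\xrightarrow{\psi_r}y\xrightarrow{d}v,
\]
and $c\psi_l\psi_rd=1_W\le1'$ gives $u=v$ by (A3).
\end{proof}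

Lemmas~\ref{lem:C}, \ref{lem:cl} and \ref{lem:un} supply the hypotheses of Lemma~\ref{lem:count}, which yields the central result.

\begin{theorem}\label{thm:infinite}
Every representation of the $(\le,1',;)$-reduct of $\mathcal S$ has an infinite base.
\end{theorem}

\begin{remark}
The identity enters only through (A3): it makes the initial pair a loop, identifies the witness $y$ with $x$ in Lemma~\ref{lem:cl}, and gives the two loops and the equality $u=v$ in Lemma~\ref{lem:un}. It cannot be avoided, since the $(\le,;)$-reduct of $\mathcal S$ has a finite representation by Proposition~\ref{prop:pos}. The order cannot be avoided either, since $\mathcal S$ is a finite monoid and acts on itself as in Section~\ref{sec:tools}. The only non-inclusion used is $\omega\not\le\mathbf 0$.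
\end{remark}

\section{Converse and larger signatures}\label{sec:converse}

Without $1'$ in the signature, the element $1_X$ of $\mathcal S$ is still a unit for composition, but its image need only be a transitive relation that absorbs into every $\theta(a)$, like the order-type relation in Proposition~\ref{prop:pos}. Converse makes this image symmetric. It is then an equivalence relation on part of the base, and it becomes the identity after passing to the quotient.

\begin{lemma}\label{lem:quot}
Let $\mathcal M$ be a proper $(\le,1',\smile,;)$-structure. If its $(\le,\smile,;)$-reduct has a finite representation, then so does $\mathcal M$.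
\end{lemma}

\begin{proof}
Let $\theta$ represent the reduct on a finite base $Y$. Let $i\in\mathcal M$ be the identity relation and $\iota=\theta(i)$. From $i^{\smile}=i$ and $ii=i$ we get $\iota^{\smile}=\iota$ and $\iota\iota=\iota$, so $\iota$ is symmetric and transitive. Put $Y'=\{y:(y,y)\in\iota\}$. If $(y,z)\in\iota$, then $(z,y)\in\iota$, hence $(y,y),(z,z)\in\iota$. So $\iota\subseteq Y'\times Y'$, and $\iota$ is an equivalence relation on $Y'$; let $[y]$ be the class of $y$.

From $iai=a$ we get $\theta(a)=\iota\,\theta(a)\,\iota$ for all $a\in\mathcal M$. This has two consequences. First, $\theta(a)\subseteq Y'\times Y'$, since a pair in $\iota\,\theta(a)\,\iota$ starts in the domain and ends in the range of $\iota$. Second, if $(y,z)\in\theta(a)$, $[y']=[y]$ and $[z']=[z]$, then $(y',z')\in\iota\,\theta(a)\,\iota=\theta(a)$. On the finite base $Y'/\iota$ define $\theta'(a)=\{([y],[z]):(y,z)\in\theta(a)\}$. By the second consequence,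
\begin{equation}\label{eq:sat}
([y],[z])\in\theta'(a)\iff(y,z)\in\theta(a)\qquad(y,z\in Y').
\end{equation}
Together with $\theta(a)\subseteq Y'\times Y'$, this gives $\theta'(a)\subseteq\theta'(b)\iff\theta(a)\subseteq\theta(b)\iff a\le b$, so $\theta'$ is an order embedding and in particular injective. By \eqref{eq:sat}, $([y],[z])\in\theta'(a)\theta'(b)$ holds if and only if $(y,w)\in\theta(a)$ and $(w,z)\in\theta(b)$ for some $w\in Y'$. Any such $w\in Y$ lies in $Y'$, so this is equivalent to $(y,z)\in\theta(ab)$, that is, to $([y],[z])\in\theta'(ab)$. Again by \eqref{eq:sat}, $([y],[z])\in\theta'(a^{\smile})$ if and only if $(z,y)\in\theta(a)$, if and only if $([z],[y])\in\theta'(a)$. Finally, $([y],[z])\in\theta'(i)$ if and only if $(y,z)\in\iota$, if and only if $[y]=[z]$, so $\theta'(i)$ is the identity on $Y'/\iota$.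
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:closed}, the finite set $\mathcal S$ is closed under $;$ and ${}^{\smile}$ and contains $1'$, so its reducts belong to the three classes. Over $(\le,1',;)$ there is no finite representation, by Theorem~\ref{thm:infinite}. A finite representation over $(\le,1',\smile,;)$ is also one over $(\le,1',;)$, so it does not exist. By Lemma~\ref{lem:quot}, a finite representation over $(\le,\smile,;)$ would yield one over $(\le,1',\smile,;)$, so it does not exist either.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]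
(a) By Lemma~\ref{lem:closed}, $\mathcal S$ is a finite proper $\tau$-structure. Suppose that $\theta$ is a finite representation of it. Then $a\subseteq b\iff\theta(a)\subseteq\theta(b)$ for all $a,b\in\mathcal S$. If ${\le}\in\tau$, this is part of the definition. If $+\in\tau$, then, $\theta$ being injective,
\[
a\subseteq b\iff a+b=b\iff\theta(a)\cup\theta(b)=\theta(b)\iff\theta(a)\subseteq\theta(b).
\]
So $\theta$ is a finite representation of $\mathcal S$ over $(\le,1',;)$ if $1'\in\tau$, and over $(\le,\smile,;)$ if ${\smile}\in\tau$. Both contradict Theorem~\ref{thm:main}.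

(b) If $\tau\ne\{\le,;\}$, then $\tau$ contains $1'$ or $\smile$, and the FRP fails by (a). For $\tau=\{\le,;\}$ it holds by Proposition~\ref{prop:pos}.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Semrl} Ja\v{s} \v{S}emrl, \emph{Domain Range Semigroups and Finite Representations}, arXiv:2106.02709 (2021).
\end{thebibliography}
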